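\title{A planar point process at bounded transport distance from Lebesgue measure that is not number-rigid}

\begin{abstract}
A point process is number-rigid if the number of its points in a bounded set is determined by the configuration outside that set. On the line, a finite $L^1$ transport cost to Lebesgue measure forces number-rigidity; in dimension three and higher, the Poisson process shows that no finite $L^p$ cost does. We show that in the plane a finite $L^2$ cost does not force it either: there is a stationary ergodic point process of unit intensity on $\mathbb{R}^2$ that can be coupled to Lebesgue measure with uniformly bounded displacement and is not number-rigid. It follows that, for $p\in[1,\infty]$, a finite $L^p$ cost implies number-rigidity only in dimension one. The process is built from independent integer transfers of mass along a tree of dyadic squares. We also show that a planar process whose Bartlett spectral measure satisfies $\sigma(B_r)=O(r^4\log\frac1r)$ is number-rigid, while $\sigma(B_r)=O(r^4(\log\frac1r)^{2+\varepsilon})$ is compatible with non-rigidity.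
\end{abstract}

\section{The question and the results}\label{sec:intro}

A point process on $\mathbb{R}^d$ is a random element $\xi$ of the space $\Gamma$ of locally finite point configurations. We regard a configuration as a counting measure and equip $\Gamma$ with the $\sigma$-field generated by the counts $\xi(A)$, $A$ bounded Borel. For $u\in\mathbb{R}^d$, let $\theta_u$ be the translation by $u$, acting on measures on $\mathbb{R}^d$ through $x\mapsto x+u$ and on measures on $\mathbb{R}^d\times\mathbb{R}^d$ through $(x,y)\mapsto(x+u,y+u)$. The process $\xi$, with law $\mathsf{P}$, is \emph{stationary} if $\theta_u\xi$ has law $\mathsf{P}$ for all $u$; it has \emph{unit intensity} if moreover $\mathbb{E}\,\xi([0,1)^d)=1$, in which case $\mathbb{E}\,\xi(A)=\mathsf{Leb}(A)$ for all Borel $A$; it is \emph{ergodic} if every measurable subset of $\Gamma$ that is invariant under all $\theta_u$ has $\mathsf{P}$-probability $0$ or $1$. This paper compares two ways in which such a process can be more ordered than independent points.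

\emph{Rigidity.} Write $\xi_{A^c}=\xi(A^c\cap\cdot)$ for the configuration outside $A$. The process is \emph{number-rigid} if for every bounded Borel set $A$ the count $\xi(A)$ is almost surely a measurable function of $\xi_{A^c}$. The shifted lattice $\mathbb{Z}^d+U$, with $U$ uniform on $[0,1)^d$, is number-rigid, since any single point outside $A$ determines $U$. The Poisson process is not, since $\xi(A)$ is independent of $\xi_{A^c}$ and not constant.

\emph{Transport.} An \emph{admissible coupling} of $\xi$ and Lebesgue measure is a random measure $q$ on $\mathbb{R}^d\times\mathbb{R}^d$ such that $(\theta_u\xi,\theta_uq)$ has the law of $(\xi,q)$ for all $u$, and whose first and second marginals are almost surely $\xi$ and $\mathsf{Leb}_{\mathbb{R}^d}$. It spreads the unit mass of each point over space so that, in total, Lebesgue measure is covered exactly. For $p\in[1,\infty)$ the optimal cost per unit volume is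
\[
\mathsf{Wass}_p(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^d})^p=\inf_q\ \mathbb{E}\Big[\int_{[0,1]^d\times\mathbb{R}^d}|x-y|^p\,q(\mathrm{d}x,\mathrm{d}y)\Big],
\]
the infimum running over admissible couplings. We write $\mathsf{Wass}_\infty(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^d})\le M$ if there is an admissible $q$ such that almost surely $|x-y|\le M$ for $q$-almost every $(x,y)$, and $\mathsf{Wass}_\infty<\infty$ if this holds for some finite $M$. The mean measure $\mathbb{E}\,q$, restricted to $[0,1]^d\times\mathbb{R}^d$, has mass $\mathbb{E}\,\xi([0,1]^d)=1$. Hence, by Jensen's inequality,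
\begin{equation}\label{eq:monotone}
\mathsf{Wass}_1\le\mathsf{Wass}_p\quad(1\le p<\infty),\qquad\text{and}\qquad \mathsf{Wass}_\infty\le M\ \Rightarrow\ \mathsf{Wass}_p\le M\ \text{ for all }p\in[1,\infty).
\end{equation}
For the shifted lattice, spreading each point over the unit cube centered at it gives $\mathsf{Wass}_\infty\le\sqrt d/2$.

The law $\mathsf{P}$ is an \emph{$L^p$-perturbed lattice} if it is the law of $\sum_{j\in\mathbb{Z}^d}\delta_{j+U+p_j}$ for some $U$ uniform on $[0,1]^d$ and some $\mathbb{Z}^d$-stationary family $(p_j)$ with finite $L^p$ moments. The following facts are known. If $\mathsf{Wass}_p(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^d})<\infty$, then $\mathsf{P}$ is an $L^p$-perturbed lattice, so a finite cost expresses closeness to the most rigid example. In dimension $d=1$, $\mathsf{Wass}_1<\infty$ implies number-rigidity. In dimension $d\ge3$, the unit-intensity Poisson process has $\mathsf{Wass}_p<\infty$ for every finite $p$, so no such implication holds. The remaining case is a question posed by Dereudre and Digneaux \cite{DD}: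
\begin{quote}
\emph{Is every stationary point process on $\mathbb{R}^2$ of unit intensity with $\mathsf{Wass}_2(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^2})<\infty$ number-rigid?}
\end{quote}
Section~\ref{sec:linear} explains why one would guess that it is. The answer is no, even if the displacement is bounded.

\begin{theorem}\label{thm:main}
There is a stationary, ergodic point process $\xi$ on $\mathbb{R}^2$ of unit intensity, with law $\mathsf{P}$, such that:
\begin{enumerate}
\item[(i)] $\mathsf{Wass}_\infty(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^2})\le\frac{3\sqrt5}{2}$; in particular $\mathsf{Wass}_2(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^2})<\infty$.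
\item[(ii)] $\xi$ is not number-rigid. For every $N\ge20$ there is $t_N<1$, with $t_N\to0$ as $N\to\infty$, such that for every bounded Borel set $A\supset[-2^{N+1},2^{N+1}]^2$,
\[
\mathbb{P}\big(\operatorname{Var}(\xi(A)\mid\xi_{A^c})=0\big)\le t_N .
\]
\end{enumerate}
\end{theorem}

Thus, for a large set $A$, the exterior leaves $\xi(A)$ undetermined with probability close to one. By \eqref{eq:monotone} and the first known fact, this $\mathsf{P}$ is an $L^p$-perturbed lattice for every finite $p$.

\begin{theorem}\label{thm:class}
Let $d\ge1$ and $p\in[1,\infty]$. The implication ``\,$\mathsf{Wass}_p(\mathsf{P},\mathsf{Leb}_{\mathbb{R}^d})<\infty\Rightarrow\mathsf{P}$ is number-rigid'', for laws $\mathsf{P}$ of stationary point processes on $\mathbb{R}^d$ of unit intensity, holds if and only if $d=1$.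
\end{theorem}

The third result measures how close the example comes to conditions that do force rigidity. Let $\xi$ be a stationary point process on $\mathbb{R}^2$ with $\mathbb{E}\,\xi(A)^2<\infty$ for all bounded Borel $A$, and put $\hat f(k)=\int f(x)e^{-\mathrm{i}k\cdot x}\,\mathrm{d}x$. The \emph{Bartlett spectral measure} of $\xi$ \cite[Ch.~8]{DVJ} is the positive measure $\sigma$ on $\mathbb{R}^2$ with
\begin{equation}\label{eq:bartlett}
\operatorname{Var}\Big(\int f\,\mathrm{d}\xi\Big)=\int|\hat f|^2\,\mathrm{d}\sigma,\qquad f\in C_c^\infty(\mathbb{R}^2).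
\end{equation}
Let $B_r$ be the ball of radius $r$ centered at the origin. The mass of $\sigma$ near the origin describes fluctuations at large scales: the dilate $f_R=f(\cdot/R)$ has $\hat f_R(k)=R^2\hat f(Rk)$, so the variance of $\int f_R\,\mathrm{d}\xi$ is to be compared with $R^4\sigma(B_{1/R})$. For the unit-intensity Poisson process the variance is $\int f^2$, and Plancherel's identity gives $\sigma=(2\pi)^{-2}\mathsf{Leb}$, so that $\sigma(B_r)$ is of order $r^2$. The order $r^4$ corresponds to variances that stay bounded at all scales.

\begin{theorem}\label{thm:spec}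
Let $d=2$.
\begin{enumerate}
\item[(a)] Let $\xi$ be stationary with locally finite second moment. If $\sigma(B_r)=O(r^4\log\frac1r)$ as $r\to0$, then $\xi$ is number-rigid.
\item[(b)] For every $\varepsilon\in(0,1]$ there is a process $\xi$ satisfying all conclusions of Theorem~\ref{thm:main} with $\sigma(B_r)=O\big(r^4(\log\frac1r)^{2+\varepsilon}\big)$ as $r\to0$.
\end{enumerate}
\end{theorem}

We do not settle the intermediate powers of the logarithm.

The mechanism of non-rigidity is isolated in Section~\ref{sec:chain} on a chain of sites without geometry. Section~\ref{sec:construction} places it in the plane, Sections~\ref{sec:transport} and~\ref{sec:nonrigid} prove the two parts of Theorem~\ref{thm:main}, and Sections~\ref{sec:dimensions} and~\ref{sec:spectral} prove Theorems~\ref{thm:class} and~\ref{thm:spec}.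

\section{Rigidity from linear statistics}\label{sec:linear}

Every proof of rigidity in this paper goes through the following lemma, the Ghosh--Peres argument: a statistic that counts the points of $A$ with weight one and hardly fluctuates lets the exterior compute $\xi(A)$.

\begin{lemma}\label{lem:linear}
Let $\xi$ be a point process on $\mathbb{R}^d$ and $A$ a bounded Borel set. Suppose that there are bounded Borel functions $f_m$ of compact support with $f_m=1$ on $A$, and constants $c_m$, such that $\int f_m\,\mathrm{d}\xi-c_m\to0$ in probability. Then $\xi(A)$ is almost surely a measurable function of $\xi_{A^c}$.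
\end{lemma}

\begin{proof}
Pass to a subsequence along which the convergence is almost sure. Since $\xi(A)=\int f_m\,\mathrm{d}\xi-\int f_m\,\mathrm{d}\xi_{A^c}$, we get $\xi(A)=\limsup_m\big(c_m-\int f_m\,\mathrm{d}\xi_{A^c}\big)$ almost surely.
\end{proof}

The one-dimensional fact quoted in Section~\ref{sec:intro} follows from the lemma and the ergodic theorem. We include a proof because it names the quantity that has to be controlled in the plane: the flux of the coupling.

\begin{proposition}\label{prop:line}
If $\xi$ is a stationary point process on $\mathbb{R}$ of unit intensity and $\mathsf{Wass}_1(\mathsf{P},\mathsf{Leb}_{\mathbb{R}})<\infty$, then $\xi$ is number-rigid.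
\end{proposition}

\begin{proof}
Let $q$ be an admissible coupling of finite cost. Let $I_{x,y}=[\min(x,y),\max(x,y))$, and let $\Psi(t)=q(\{(x,y):t\in I_{x,y}\})$ be the mass that crosses $t$. Splitting according to the unit interval that contains $x$ and using stationarity,
\[
\mathbb{E}\int_0^1\!\Psi(t)\,\mathrm{d}t=\sum_{k\in\mathbb{Z}}\mathbb{E}\int_{[0,1)\times\mathbb{R}}\!\mathsf{Leb}\big(I_{x,y}\cap[-k,-k+1)\big)\,\mathrm{d}q=\mathbb{E}\int_{[0,1)\times\mathbb{R}}\!|x-y|\,\mathrm{d}q<\infty .
\]
So the net flux $\Phi(t)=q(x\le t<y)-q(y\le t<x)$ is defined for almost every $t$, and $Y_k=\int_k^{k+1}\Phi(t)\,\mathrm{d}t$, $k\in\mathbb{Z}$, is a stationary integrable sequence. For $f$ Lipschitz with compact support, $f(x)-f(y)=-\int f'(t)\big(\mathbf{1}\{x\le t<y\}-\mathbf{1}\{y\le t<x\}\big)\,\mathrm{d}t$, and Fubini's theorem gives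
\[
\int f\,\mathrm{d}\xi-\int f(y)\,\mathrm{d}y=\int\big(f(x)-f(y)\big)\,\mathrm{d}q=-\int f'(t)\Phi(t)\,\mathrm{d}t .
\]
Let $A\subset[-a,a]$ with $a$ an integer, and let $f_m$ be equal to $1$ on $[-a,a]$, to $0$ outside $[-a-m,a+m]$, and affine in between. The right-hand side is then $\frac1m\sum_{k=a}^{a+m-1}Y_k-\frac1m\sum_{k=-a-m}^{-a-1}Y_k$. By Birkhoff's theorem, applied to the shift and to its inverse, both averages converge almost surely to the conditional expectation of $Y_0$ given the shift-invariant $\sigma$-field. The difference tends to $0$, and Lemma~\ref{lem:linear} applies.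
\end{proof}

To see why $d=2$ and $p=2$ look critical, take a perturbed lattice $\xi=\sum_j\delta_{j+U+p_j}$ whose perturbations are i.i.d., square integrable and independent of $U$. For $f$ Lipschitz with compact support, independence gives
\[
\mathbb{E}\operatorname{Var}\Big(\int\! f\,\mathrm{d}\xi\,\Big|\,U\Big)\le\sum_j\mathbb{E}\big(f(j+U+p_j)-f(j+U)\big)^2=\mathbb{E}\!\int\!\big(f(x+p_0)-f(x)\big)^2\mathrm{d}x\le\mathbb{E}|p_0|^2\!\int\!|\nabla f|^2 .
\]
Under $f\mapsto f(\cdot/R)$ the Dirichlet energy is multiplied by $R^{d-2}$: it decays on the line, grows for $d\ge3$, and is scale invariant in the plane. There it can still be made small: the function equal to $1$ on $B_R$, to $\log(R^2/|x|)/\log R$ on $B_{R^2}\setminus B_R$ and to $0$ elsewhere has energy $2\pi/\log R$. The argument of Lemma~\ref{lem:linear} then shows that $\xi(A)$ is a function of $\xi_{A^c}$ and $U$. This suggests a positive answer to the question.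

The computation, however, uses independence, and a finite transport cost says nothing about correlations between displacements. If we know only that $|x-y|\le M$, then for fixed $f\in C_c^\infty(\mathbb{R}^2)$ and $R\ge M$ the integrand of $\int(f_R(x)-f_R(y))\,\mathrm{d}q$ is $O(M/R)$ on a set of $q$-mass $O(R^2)$, and the resulting bound is $O(MR)$. Our example uses a small part of this room: long-range correlated displacements that make the fluctuations grow like a power of $\log R$.

\section{A chain of transfers}\label{sec:chain}

Consider sites $0,1,2,\dots$ and independent integer variables $J_n$ with $|J_n|\le\tau_n$. Move $J_n$ particles from site $n+1$ to site $n$ (in the other direction if $J_n<0$). The net gains are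
\[
D_0=J_0,\qquad D_n=J_n-J_{n-1}\quad(n\ge1).
\]
Site $0$ plays the role of the set $A$, and the other sites that of the exterior. An observer sees $D_1,D_2,\dots$, that is, all differences $J_n-J_0=D_1+\dots+D_n$, and has to guess $J_0$. The observation does not change when $1$ is added to every $J_n$, while $J_0$ increases by $1$: one extra particle has come in from infinity. The observer can only hope to detect this through the laws of the $J_n$.

\begin{example}\label{ex:chain}
Let $J_n$ be uniform on $\{-\tau_n,\dots,\tau_n\}$ with $\tau_n\ge1$.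

\emph{One step.} Let $\tau_0=1$ and suppose that only $D_1=s$ is seen. The value $J_0=x$ is compatible with $s$ if $|x|\le1$ and $|x+s|\le\tau_1$. Only one $x$ is compatible exactly when $s=\pm(\tau_1+1)$, that is, when $(J_0,J_1)=\pm(-1,\tau_1)$. So $J_0$ is determined with probability $\frac{2}{3(2\tau_1+1)}$, which is small when $\tau_1$ is large: information leaks only when a variable touches the end of its range.

\emph{The whole chain.} We have $\tau_n-(D_1+\dots+D_n)=J_0+(\tau_n-J_n)\ge J_0$, with equality exactly when $J_n=\tau_n$. If $\sum1/\tau_n=\infty$, the second Borel--Cantelli lemma shows that equality occurs almost surely, and $J_0=\min_{n\ge1}\big(\tau_n-D_1-\dots-D_n\big)$ is determined by the observation. If $\sum1/\tau_n<\infty$, then with probability $\prod_n\frac{2\tau_n}{2\tau_n+1}>0$ we have $J_n<\tau_n$ for all $n$, and then $(J_n+1)_n$ is a second possible sequence with the same observation.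
\end{example}

In the last case each sequence has probability zero, so the existence of a second compatible sequence is not yet a proof that $J_0$ is undetermined. What is needed is that the law of $(J_n+1)_n$ is not singular with respect to the law of $(J_n)_n$. We prove this for general laws, because Theorem~\ref{thm:spec}(b) needs a better choice than the uniform one.

Fix $N$, and for $n\ge N$ let $\lambda_n$ be a probability law on $\{-\tau_n,\dots,\tau_n\}$, extended by zero to $\mathbb{Z}$. Put
\begin{equation}\label{eq:at}
a_n=\sum_{i\in\mathbb{Z}}\sqrt{\lambda_n(i)\lambda_n(i+1)}\in[0,1],\qquad t_N=\Big(1-\prod_{n\ge N}a_n^2\Big)^{1/2}.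
\end{equation}
Let $\lambda=\bigotimes_{n\ge N}\lambda_n$, carried by $\mathcal{J}=\prod_{n\ge N}\{-\tau_n,\dots,\tau_n\}$. For a sequence $j=(j_n)_{n\ge N}$ write $j+1=(j_n+1)_{n\ge N}$, and let $\lambda^+$ be the law of $j+1$ when $j$ has law $\lambda$.

\begin{lemma}\label{lem:tv}
For every measurable $G\subset\mathbb{Z}^{\{N,N+1,\dots\}}$ we have $|\lambda(G)-\lambda^+(G)|\le t_N$.
\end{lemma}

\begin{proof}
For probability laws $\mu,\mu'$ on a countable set, the Hellinger affinity is $\alpha=\sum\sqrt{\mu\mu'}$. By the Cauchy--Schwarz inequality,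
\[
\sup_G|\mu(G)-\mu'(G)|=\tfrac12\sum\big|\sqrt\mu-\sqrt{\mu'}\big|\big(\sqrt\mu+\sqrt{\mu'}\big)\le\tfrac12\sqrt{2-2\alpha}\,\sqrt{2+2\alpha}=\sqrt{1-\alpha^2}.
\]
The affinity of two finite product laws is the product of the affinities of the factors, and the $n$-th factors of $\lambda$ and $\lambda^+$ have affinity $\sum_i\sqrt{\lambda_n(i)\lambda_n(i-1)}=a_n$. So if $G$ depends only on the coordinates $N\le n\le M$, then $|\lambda(G)-\lambda^+(G)|\le(1-\prod_{n=N}^Ma_n^2)^{1/2}\le t_N$. A general $G$ can be approximated by such sets in the measure $\lambda+\lambda^+$.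
\end{proof}

The next lemma turns this into a bound on the probability that an observation $\mathcal{E}$, blind to the shift, determines a quantity $Z$ that feels it.

\begin{lemma}\label{lem:shift}
Let $\mathcal{E}$ be a measurable map from $\mathcal{J}$ to a measurable space $\mathsf{E}$, and let $Z:\mathcal{J}\to\mathbb{R}$ be measurable. Assume that
\[
\mathcal{E}(j+1)=\mathcal{E}(j)\quad\text{and}\quad Z(j+1)=Z(j)+1\qquad\text{whenever }j\in\mathcal{J}\text{ and }j+1\in\mathcal{J}.
\]
Let $W_0\subset\mathsf{E}$ and $F:\mathsf{E}\to\mathbb{R}$ be measurable, and put $W=\{j\in\mathcal{J}:\mathcal{E}(j)\in W_0\}$. If $Z=F(\mathcal{E})$ holds $\lambda$-almost everywhere on $W$, then $\lambda(W)\le t_N$.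
\end{lemma}

\begin{proof}
Let $G=W\cap\{Z=F(\mathcal{E})\}$, so that $\lambda(G)=\lambda(W)$, and let $G^-=\{j\in\mathcal{J}:j+1\in G\}$, so that $\lambda(G^-)=\lambda^+(G)$. If $j\in G^-$, then $\mathcal{E}(j)=\mathcal{E}(j+1)\in W_0$, so $G^-\subset W$; and $F(\mathcal{E}(j))=F(\mathcal{E}(j+1))=Z(j+1)=Z(j)+1$, so $j\notin G$. Thus $G^-\subset W\setminus G$, which is $\lambda$-null. Hence $\lambda^+(G)=0$, and Lemma~\ref{lem:tv} gives $\lambda(W)=\lambda(G)-\lambda^+(G)\le t_N$.
\end{proof}

In the chain of Example~\ref{ex:chain}, take $N=0$, $\mathcal{E}=(D_n)_{n\ge1}$, $Z=J_0$ and $W_0=\mathsf{E}$. For uniform laws $a_n=\frac{2\tau_n}{2\tau_n+1}$, so $t_0<1$ when $\sum1/\tau_n<\infty$, and then $J_0$ is not a function of the observation.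

To make a point process out of the chain, three things have to be arranged. Stationarity requires a chain to start near every location; we use the ancestral lines of a randomly shifted tree of dyadic squares. The configuration must reveal the net gains $D$ and nothing else about $J$; we place the points of each site at equal spacings. Finally, the ranges $\tau_n$ tend to infinity, and yet the displacements must stay bounded. Here the dimension enters. A transfer at level $n$ covers a distance of order $2^n$. On the line all of it passes through each point in between and contributes a flux of order $\tau_n$; by Proposition~\ref{prop:line} no arrangement can repair this. In the plane the transfer can be spread over a channel of width $2^n$ and contributes a flux of order $\tau_n2^{-n}$ per unit length, which is summable. For this reason the site attached to a square of side $2^n$ will be a strip of height $2^n$.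

\section{The process}\label{sec:construction}

\subsection*{Parameters}
A sequence $(\tau_n,\lambda_n)_{n\ge0}$ is \emph{admissible} if the $\tau_n$ are integers with $\tau_n=0$ for $n<20$ and $1\le\tau_n\le n^2$ for $n\ge20$, each $\lambda_n$ is a symmetric probability law on $\{-\tau_n,\dots,\tau_n\}$, and, with $a_n$ as in \eqref{eq:at},
\begin{equation}\label{eq:H}
\prod_{n\ge20}a_n>0 .
\end{equation}
The tails of a convergent product with positive value are positive and tend to $1$, so \eqref{eq:H} gives $t_N<1$ for $N\ge20$ and $t_N\to0$. The threshold $20$ only makes the following numerical bounds true. Since $n^2\le2^{n/2}$ for $n\ge16$ (there is equality at $n=16$, and $(17/16)^2<\sqrt2$),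
\begin{equation}\label{eq:num}
\tau_n+4\tau_{n-1}\le5\cdot2^{n/2}\le2^{n-1}\quad(n\ge20),\qquad 16\sum_{n}\tau_n2^{-n}\le\frac{16\cdot2^{-10}}{1-2^{-1/2}}<\frac14 .
\end{equation}
We attach a process $\xi$ to each admissible sequence and prove the following.

\begin{proposition}\label{prop:general}
For every admissible sequence, the process $\xi$ constructed in this section satisfies all conclusions of Theorem~\ref{thm:main}, with $t_N$ given by \eqref{eq:at}.
\end{proposition}

Theorem~\ref{thm:main} follows by taking $\tau_n=n^2$ and $\lambda_n$ uniform for $n\ge20$: then $a_n=1-\frac1{2n^2+1}$ and \eqref{eq:H} holds. (Here $t_N^2\le2\sum_{n\ge N}(1-a_n)\le\sum_{n\ge N}n^{-2}\le\frac1{N-1}$.)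

\subsection*{The random dyadic grid}
Let $\beta_0,\beta_1,\dots$ be i.i.d.\ uniform on $\{0,1\}^2$ and let $o_n$ be the class of $\sum_{k<n}2^k\beta_k$ in $(\mathbb{Z}/2^n\mathbb{Z})^2$. Then $o_n$ is uniform on $(\mathbb{Z}/2^n\mathbb{Z})^2$ and $o_{n+1}\equiv o_n\pmod{2^n}$, and these two properties determine the law of $o=(o_n)_{n\ge0}$. They also hold for $o+k=(o_n+k)_{n\ge0}$, $k\in\mathbb{Z}^2$, so $o+k$ has the law of $o$. The \emph{squares of level $n$} are the sets $c+[0,2^n)^2$ with $c\in\mathbb{Z}^2$, $c\equiv o_n\pmod{2^n}$; we call $c$ the corner. They partition the plane, and since $o_{n+1}\equiv o_n\pmod{2^n}$, each square of level $n+1$ is the union of four squares of level $n$, its \emph{children}. The parent of $Q$ is denoted $Q^*$. The squares of level $0$ are the \emph{cells}, which we identify with their corners $z\in\mathbb{Z}^2$.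

\subsection*{Stations}
For a square $Q$ of level $n\ge1$ with corner $(c_1,c_2)$, the \emph{station} of $Q$ is the column of cells just right of its vertical midline,
\[
S_Q=[c_1+2^{n-1},c_1+2^{n-1}+1)\times[c_2,c_2+2^n)\subset Q ,
\]
of area $2^n$; see Figure~\ref{fig:stations}.

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!35] (4,0) rectangle (5,8);
\fill[gray!35] (6,4) rectangle (7,8);
\foreach \x in {1,3,5,7} {\foreach \y in {0,2,4,6} {\draw (\x,\y) rectangle ++(1,2);}}
\foreach \x in {2,6} {\foreach \y in {0,4} {\draw (\x,\y) rectangle ++(1,4);}}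
\draw (4,0) rectangle (5,8);
\draw[very thick] (0,0) rectangle (8,8);
\draw[very thick,dashed] (4,8) -- (4,4) -- (8,4);
\foreach \h in {0.1,0.3,0.5,0.7,0.9} {\draw[->,thick] (4.5,8*\h) -- (6.5,4+4*\h);}
\foreach \x/\m in {0/{$\ge4$},1/1,2/2,3/1,4/3,5/1,6/2,7/1} {\node at (\x+0.5,-0.5) {\small\m};}
\end{tikzpicture}
\caption{A dyadic square of level $3$ (side $8$) and the stations in it: vertical strips of width $1$ and height $2^n$, where the level $n$ is written under each column. The leftmost column is part of a station of higher level. Shaded are the station of the square and the station of its upper right child (dashed); the arrows are some of the segments along which mass is sent from the first to the second. In the construction, mass is sent only at levels $20$ and higher.}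
\label{fig:stations}
\end{figure}

\begin{lemma}\label{lem:stations}
Almost surely the stations partition $\mathbb{R}^2$, and each cell lies in exactly one station.
\end{lemma}

\begin{proof}
Let $o_n^{(1)}$ be the first coordinate of $o_n$, let $a\in\mathbb{Z}$, and say that $(\ast_n)$ holds if $a\equiv o_n^{(1)}\pmod{2^n}$. The column $[a,a+1)\times\mathbb{R}$ is tiled by stations of level $n$ if $a\equiv o_n^{(1)}+2^{n-1}\pmod{2^n}$, and meets none otherwise. This congruence means that $a\equiv o^{(1)}_n\pmod{2^{n-1}}$ and $a\not\equiv o^{(1)}_n\pmod{2^n}$, that is, $(\ast_{n-1})$ holds and $(\ast_n)$ fails. Now $(\ast_0)$ always holds and $(\ast_n)$ implies $(\ast_{n-1})$, so there is exactly one such $n$ unless $(\ast_n)$ holds for all $n$. The latter has probability at most $2^{-n}$ for every $n$, hence $0$, and there are countably many $a$.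
\end{proof}

We discard the exceptional set of $o$, which is invariant under $o\mapsto o+k$.

\subsection*{Transfers, counts and points}
Let $J=(J_{n,c})_{n\ge0,\,c\in\mathbb{Z}^2}$ be independent variables, independent of $o$, with $J_{n,c}$ of law $\lambda_n$. For a square $Q$ of level $n$ with corner $c$, put $J_Q=J_{n,c}$; the variables that do not correspond to a square are not used, and are there only to make $\omega=(o,J)$ a pair of independent objects. We think of $J_Q$ as mass sent from $S_{Q^*}$ to $S_Q$. For $Q$ of level $n\ge1$, the net gain and the number of points of the station are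
\[
D_Q=J_Q-\sum_{Q'\text{ child of }Q}J_{Q'},\qquad\nu_Q=2^n+D_Q .
\]
We have $D_Q=0$ for $n<20$, and $|D_Q|\le2^{n-1}$ for $n\ge20$ by \eqref{eq:num}. So $\nu_Q$ is an integer in $[2^{n-1},3\cdot2^{n-1}]$. Cut $S_Q$ into $\nu_Q$ congruent half-open rectangles of width $1$ and height $2^n/\nu_Q\in[\frac23,2]$, called \emph{tiles}. The tiles partition the plane; each has area at least $\frac23$ and lies within distance $\frac12\sqrt{1+4}=\frac{\sqrt5}2$ of its center. Let $\eta$ be the configuration of the centers of all tiles, let $U$ be uniform on $[0,1)^2$ and independent of $\omega$, and set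
\[
\xi=\theta_U\eta .
\]
For bounded $A$, the tiles whose shifted centers lie in $A$ are disjoint and contained in the $\frac{\sqrt5}2$-neighborhood of $A$. Hence $\xi(A)$ is bounded by a constant depending only on $A$.

\subsection*{Stationarity and ergodicity}
For $k\in\mathbb{Z}^2$ let $\theta_k\omega=(o+k,(J_{n,c-k})_{n,c})$. This action of $\mathbb{Z}^2$ preserves the law of $\omega$, because it preserves the law of each of the two independent components. The squares of $\theta_k\omega$ are the translates $Q+k$, carrying the values $J_Q$. Call a measure-valued measurable function $\zeta(\omega)$ \emph{equivariant} if $\zeta(\theta_k\omega)=\theta_k\zeta(\omega)$ for all $k$; the configuration $\eta$ is equivariant.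

\begin{lemma}\label{lem:stat}
If $q_0(\omega)$ is an equivariant measure on $\mathbb{R}^2\times\mathbb{R}^2$, then the law of $(\xi,\theta_Uq_0)$ is invariant under all $\theta_u$, $u\in\mathbb{R}^2$. In particular $\xi$ is stationary. Moreover $\xi$ is ergodic.
\end{lemma}

\begin{proof}
Write $U+u=U'+\kappa$ with $U'\in[0,1)^2$ and $\kappa\in\mathbb{Z}^2$. Both are functions of $U$, and $U'$ is uniform. Given $U$, the point $\theta_\kappa\omega$ has the law of $\omega$, so $(\theta_\kappa\omega,U')$ has the law of $(\omega,U)$. By equivariance $\theta_u\xi=\theta_{U'}\eta(\theta_\kappa\omega)$ and $\theta_u\theta_Uq_0(\omega)=\theta_{U'}q_0(\theta_\kappa\omega)$, which gives the invariance.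

Let $\Lambda\subset\Gamma$ be measurable and invariant under all translations. Then $\{\xi\in\Lambda\}=\{\eta\in\Lambda\}$, and $h(\omega)=\mathbf{1}\{\eta(\omega)\in\Lambda\}$ satisfies $h\circ\theta_k=h$ for all $k\in\mathbb{Z}^2$. We show that $h$ is almost surely constant, first that it is a function of $o$. Let $\delta>0$ and choose $h'$ with $\|h-h'\|_2<\delta$ that depends only on $o_n$, for some $n$, and on finitely many $J_{m,c}$. Then $\mathbb{E}[h'\mid o]=\psi(o_n)$ for some function $\psi$. For $k\in2^n\mathbb{Z}^2$ we have $o_n+k=o_n$, so also $\mathbb{E}[h'\circ\theta_k\mid o]=\psi(o_n)$; and for $|k|$ large, $h'$ and $h'\circ\theta_k$ involve disjoint families of the $J_{m,c}$ and are independent given $o$. Therefore $\mathbb{E}[h'\cdot h'\circ\theta_k]=\|\mathbb{E}[h'\mid o]\|_2^2$. The left side differs from $\mathbb{E}[h\cdot h\circ\theta_k]=\|h\|_2^2$ by at most $\delta(2+\delta)$, and $\|\mathbb{E}[h'\mid o]\|_2$ differs from $\|\mathbb{E}[h\mid o]\|_2$ by at most $\delta$. Letting $\delta\to0$ gives $\|h\|_2=\|\mathbb{E}[h\mid o]\|_2$, so $h=\mathbb{E}[h\mid o]$. Next,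 $\theta_k$ preserves the law and maps $\{o_n=r\}$ onto $\{o_n=r+k\}$, so $\mathbb{E}[h\mid o_n=r]$ does not depend on $r$, and $\mathbb{E}[h\mid o_n]=\mathbb{E}h$. By martingale convergence $\mathbb{E}[h\mid o]=\mathbb{E}h$.
\end{proof}

\section{Bounded transport}\label{sec:transport}

We fix $\omega$ and couple Lebesgue measure to $\eta$ in two steps. Let $\rho$ be the measure with constant density $\nu_Q2^{-n}$ on each station $S_Q$, where $n$ is the level of $Q$. Each tile has $\rho$-mass $\nu_Q2^{-n}\cdot2^n/\nu_Q=1$, so going from $\rho$ to $\eta$ is easy: collapse each tile to its center. The work is in going from $\mathsf{Leb}$ to $\rho$. If $\ell_z$ denotes Lebesgue measure restricted to the cell $z$, then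
\[
\mathsf{Leb}=\sum_z\ell_z,\qquad\rho=\sum_z\rho_z\ell_z,\qquad\rho_z=1+D_Q2^{-n}\ \text{ for }z\subset S_Q,\ Q\text{ of level }n .
\]

The obvious coupling carries the mass $|J_Q|$ directly between $S_{Q^*}$ and $S_Q$. At level $n$ there is one such transfer per area $4^n$, over a distance of order $2^n$, so the cost per unit area is of order $\mathbb{E}|J_{n,0}|\,2^{np}4^{-n}$. This is summable in $n$ for $p<2$, but for $p=2$ and uniform laws with $\tau_n=n^2$ it is not. Mass is indistinguishable, however, so a long move can be replaced by a relay in which each cell on the way hands a little mass to the next one. This is possible as soon as no cell is asked to give more than it has. Call two cells \emph{adjacent} if they share a side.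

\begin{lemma}\label{lem:relay}
Let $g(z,z')\ge0$ be given for ordered pairs of adjacent cells, and put $\mathrm{out}(z)=\sum_{z'}g(z,z')$ and $\mathrm{in}(z)=\sum_{z'}g(z',z)$. If $\mathrm{out}(z)\le1$ and $\mathrm{in}(z)-\mathrm{out}(z)=\rho_z-1$ for all $z$, then
\[
q_1=\sum_z\big(1-\mathrm{out}(z)\big)\,\ell_z\otimes\ell_z+\sum_{z,z'}g(z,z')\,\ell_{z'}\otimes\ell_z
\]
is a nonnegative measure with first marginal $\rho$ and second marginal $\mathsf{Leb}$, and $|x-y|\le\sqrt5$ for $q_1$-almost every $(x,y)$.
\end{lemma}

\begin{proof}
Each $\ell_z$ has mass one. The first marginal is $\sum_z(1-\mathrm{out}(z)+\mathrm{in}(z))\ell_z=\rho$ and the second is $\sum_z(1-\mathrm{out}(z)+\mathrm{out}(z))\ell_z=\mathsf{Leb}$. Two adjacent cells form a $1\times2$ rectangle, of diameter $\sqrt5$.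
\end{proof}

To build $g$, we spread each transfer over a family of segments that fills the channel between the two stations evenly, and record which sides of cells the segments cross. Let $Q$ have level $n\ge20$ and write
\[
S_{Q^*}=[a,a+1)\times[b,b+2^{n+1}),\qquad S_Q=[a',a'+1)\times[b',b'+2^n).
\]
Each coordinate of the corner of $Q$ exceeds that of $Q^*$ by $0$ or $2^n$, so $a'-a=\pm2^{n-1}$ and $b'-b\in\{0,2^n\}$. For $(s,u)\in[0,1)^2$ let $\gamma_{s,u}$ be the segment from $(a+s,\,b+2^{n+1}u)$ to $(a'+s,\,b'+2^nu)$. Under $\mathrm{d}s\,\mathrm{d}u$ its ends are uniformly distributed on $S_{Q^*}$ and on $S_Q$, and it lies in the convex set $Q^*$. At fraction $t\in[0,1]$ of its length it is at the point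
\begin{equation}\label{eq:segment}
\big(a+s+t(a'-a),\ \ (1-t)b+tb'+2^n(2-t)u\big).
\end{equation}
Two features matter. For fixed $s$, all segments cover the same range $I_s$ of abscissas, an abscissa $x\in I_s$ determines $t$ independently of $u$, and the height above $x$ is an affine function of $u$ with derivative at least $2^n$. Hence
\begin{equation}\label{eq:spread}
\text{the set of $u$ for which the height above $x$ lies in an interval of length $L$ has length $\le L2^{-n}$.}
\end{equation}
Second, the vertical displacement $b'-b-2^nu$ has modulus at most $2^n$, so the slope has modulus at most $2$.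

\begin{lemma}\label{lem:face}
A \emph{face} is a set $\{k\}\times[l,l+1)$ or $[k,k+1)\times\{l\}$ with $k,l\in\mathbb{Z}$. For each face, the set of $(s,u)$ such that $\gamma_{s,u}$ meets it has measure at most $4\cdot2^{-n}$.
\end{lemma}

\begin{proof}
Fix $s$. For a vertical face, either $k\notin I_s$ and no segment meets it, or \eqref{eq:spread} applies with $x=k$ and $L=1$. For a horizontal face, suppose that $[k,k+1]\cap I_s\ne\emptyset$ and let $x_*$ be its smallest point, which does not depend on $u$. If $\gamma_{s,u}$ meets the face at abscissa $x$, then $|x-x_*|\le1$, so its height above $x_*$ lies in $[l-2,l+2]$, and \eqref{eq:spread} applies with $L=4$. Integrate over $s$.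
\end{proof}

Call $(s,u)$ \emph{generic} if $\gamma_{s,u}$ is not horizontal, its ends have no integer coordinate, and it avoids $\mathbb{Z}^2$. Almost every pair is generic: the first two conditions exclude $s=0$ and finitely many $u$, and for fixed $s$ each lattice point excludes at most one $u$, by \eqref{eq:spread} with $L=0$. A generic segment is neither horizontal nor vertical, so it passes from cell to adjacent cell through the relative interior of faces, and it crosses each face at most once. It meets each cell in an interval, so it enters and leaves each cell at most once.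

Orient the segments of $Q$ from $S_{Q^*}$ to $S_Q$ if $J_Q\ge0$, and from $S_Q$ to $S_{Q^*}$ if $J_Q<0$. Let $m_Q(z,z')$ be the measure of the set of generic $(s,u)$ whose oriented segment passes from $z$ to the adjacent cell $z'$, and define
\[
g(z,z')=\sum_{Q\text{ of level}\,\ge20}|J_Q|\,m_Q(z,z').
\]

\begin{lemma}\label{lem:flow}
The function $g$ satisfies the hypotheses of Lemma~\ref{lem:relay}.
\end{lemma}

\begin{proof}
Fix adjacent cells $z,z'$. The face between them is contained in a cell, hence in a single square of level $n+1$, and a segment of a level-$n$ square $Q$ lies in $Q^*$. So at level $n$ only the four children of one square contribute. By Lemma~\ref{lem:face} and \eqref{eq:num},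
\[
g(z,z')+g(z',z)\le\sum_{n\ge20}4\cdot\tau_n\cdot4\cdot2^{-n}<\frac14 .
\]
A cell has four neighbors, so $\mathrm{out}(z)<1$ and $\mathrm{in}(z)<1$; in particular the sums below converge absolutely.

For a generic oriented segment, the number of entries into $z$ minus the number of exits from $z$ equals $\mathbf{1}\{\text{it ends in }z\}-\mathbf{1}\{\text{it starts in }z\}$. Multiply by $|J_Q|$, integrate over $(s,u)$ and sum over $Q$; the left side becomes $\mathrm{in}(z)-\mathrm{out}(z)$. Let $z\subset S_{Q_0}$ with $Q_0$ of level $m$. By Lemma~\ref{lem:stations}, a segment of $Q$ can have an end in $z$ only if $Q=Q_0$ or $Q^*=Q_0$. In both cases that end is uniform on $S_{Q_0}$ and falls in $z$ for a set of $(s,u)$ of measure $2^{-m}$. For $Q=Q_0$ it is the terminal point if $J_Q\ge0$ and the initial point if $J_Q<0$, so the contribution is $J_{Q_0}2^{-m}$. For $Q^*=Q_0$ the roles are exchanged and the contribution is $-J_Q2^{-m}$. Squares of level below $20$ have $J_Q=0$, so these formulas hold for them too, and the total is $D_{Q_0}2^{-m}=\rho_z-1$.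
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:general}: intensity and part (i)]
Let $q_1$ be given by Lemmas~\ref{lem:relay} and~\ref{lem:flow}, let $X(x)$ be the center of the tile containing $x$, and let $q_0$ be the image of $q_1$ under $(x,y)\mapsto(X(x),y)$. Since each tile has $\rho$-mass one, $X$ maps $\rho$ to $\eta$, so $q_0$ has marginals $\eta$ and $\mathsf{Leb}$. Its displacement is at most $\frac{\sqrt5}2+\sqrt5=\frac{3\sqrt5}2$. Every step of the construction commutes with $\theta_k$, $k\in\mathbb{Z}^2$, so $q_0$ is equivariant. By Lemma~\ref{lem:stat}, $q=\theta_Uq_0$ is jointly stationary with $\xi$; its marginals are $\xi$ and $\theta_U\mathsf{Leb}=\mathsf{Leb}$, and its displacement is that of $q_0$. With $C=[0,1)^2$, stationarity of $q$ gives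
\[
\mathbb{E}\,\xi(C)=\sum_{k\in\mathbb{Z}^2}\mathbb{E}\,q\big(C\times(C+k)\big)=\sum_{k\in\mathbb{Z}^2}\mathbb{E}\,q\big((C-k)\times C\big)=\mathsf{Leb}(C)=1 .
\]
So $\xi$ has unit intensity and $\mathsf{Wass}_\infty\le\frac{3\sqrt5}2$, and \eqref{eq:monotone} gives $\mathsf{Wass}_2<\infty$.
\end{proof}

\section{Non-rigidity}\label{sec:nonrigid}

We find the chain of Section~\ref{sec:chain} inside the tree of squares and freeze all other randomness. Fix $N\ge20$ and a bounded Borel set $A\supset[-2^{N+1},2^{N+1}]^2$. For $n\ge N$ let $Q_n$ be the square of level $n$ that contains the origin, so that $Q_n^*=Q_{n+1}$. Since $Q_N$ has side $2^N$ and contains the origin,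
\begin{equation}\label{eq:inside}
S_{Q_N}+U\subset Q_N+U\subset[-2^N,2^N+1]^2\subset A .
\end{equation}
The chain $(Q_n)_{n\ge N}$ is a function of $o$. Let $j=(J_{Q_n})_{n\ge N}$, and let $K$ be the family of all other variables $J_{n,c}$. Since $J$ has a product law and is independent of $(o,U)$, the conditional law of $j$ given $(o,U,K)$ is the measure $\lambda$ on $\mathcal{J}$ of Section~\ref{sec:chain}. For fixed $(o,U,K)$, regard $\mathcal{E}(j)=\xi_{A^c}$ and $Z(j)=\xi(A)$ as functions of $j\in\mathcal{J}$.

\begin{lemma}\label{lem:key}
If $j\in\mathcal{J}$ and $j+1\in\mathcal{J}$, then $\mathcal{E}(j+1)=\mathcal{E}(j)$ and $Z(j+1)=Z(j)+1$.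
\end{lemma}

\begin{proof}
Replace $j$ by $j+1$ and consider $D_Q$ for each square $Q$. If $Q=Q_n$ with $n>N$, then $J_Q$ increases by $1$, and so does $J_{Q'}$ for exactly one child, $Q'=Q_{n-1}$; so $D_Q$ is unchanged. If $Q=Q_N$, then $J_Q$ increases by $1$ and the children, of level $N-1$, are not in the chain; so $D_Q$ increases by $1$. If $Q$ is not in the chain, none of its children is, because the parent of a member is a member; so $D_Q$ is unchanged. The points in a station depend on $J$ only through $\nu_Q=2^n+D_Q$. Hence $\xi$ changes only inside $S_{Q_N}+U$, where it gains one point, and this set lies in $A$ by \eqref{eq:inside}.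
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:general}: part (ii)]
The variable $\xi(A)$ is bounded, so there are measurable functions $F,V:\Gamma\to\mathbb{R}$ with $F(\xi_{A^c})=\mathbb{E}[\xi(A)\mid\xi_{A^c}]$ and $V(\xi_{A^c})=\operatorname{Var}(\xi(A)\mid\xi_{A^c})$. Let $W_0=\{V=0\}\subset\Gamma$. Then
\[
\mathbb{E}\big[\mathbf{1}\{\xi_{A^c}\in W_0\}\big(\xi(A)-F(\xi_{A^c})\big)^2\big]=\mathbb{E}\big[\mathbf{1}\{\xi_{A^c}\in W_0\}V(\xi_{A^c})\big]=0 .
\]
By Fubini's theorem, for almost every $(o,U,K)$ we have $Z=F(\mathcal{E})$ $\lambda$-almost everywhere on $\{\mathcal{E}\in W_0\}$. Lemmas~\ref{lem:key} and~\ref{lem:shift} give $\lambda(\mathcal{E}\in W_0)\le t_N$, and integrating over $(o,U,K)$ gives $\mathbb{P}(V(\xi_{A^c})=0)\le t_N<1$. If $\xi$ were number-rigid, this probability would be $1$.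
\end{proof}

Together with Lemma~\ref{lem:stat} and Section~\ref{sec:transport}, this proves Proposition~\ref{prop:general} and Theorem~\ref{thm:main}.

\begin{remark}\label{rem:hyp}
The upper bound on $\tau_n$ enters only through \eqref{eq:num}: the first inequality keeps the tiles of bounded shape, and the second keeps the outflow of each cell below its mass. Condition \eqref{eq:H} enters only through $t_N$; Example~\ref{ex:chain} shows that for a chain with uniform laws the hidden variable is determined when it fails. The symmetry of $\lambda_n$ has not been used so far; it serves in Section~\ref{sec:spectral} to center the $J_Q$.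
\end{remark}

\section{Other dimensions}\label{sec:dimensions}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
For $d=1$, \eqref{eq:monotone} shows that $\mathsf{Wass}_p<\infty$ implies $\mathsf{Wass}_1<\infty$ for every $p\in[1,\infty]$, and Proposition~\ref{prop:line} applies. For $d\ge2$ it suffices, again by \eqref{eq:monotone}, to find a process with $\mathsf{Wass}_\infty<\infty$ that is not number-rigid. For $d=2$ this is Theorem~\ref{thm:main}. For $d\ge3$ we stack independent planar layers.

Write $\mathbb{R}^d=\mathbb{R}^2\times\mathbb{R}^{d-2}$ and $C'=[0,1)^{d-2}$. Let $(\xi^{(k)},q^{(k)})$, $k\in\mathbb{Z}^{d-2}$, be i.i.d.\ copies of the process of Theorem~\ref{thm:main} with its coupling, and let $V$ be uniform on $C'$ and independent of them. Put $\Xi=\sum_k\xi^{(k)}\otimes\delta_{k+V}$, and let $\mathbf{q}$ be the sum over $k$ of the images of $q^{(k)}(\mathrm{d}x,\mathrm{d}y)\otimes\mathsf{Leb}_{C'}(\mathrm{d}w)$ under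
\[
(x,y,w)\mapsto\big((x,k+V),\,(y,k+V+w)\big).
\]
The first marginal of $\mathbf{q}$ is $\Xi$. The second is $\sum_k\mathsf{Leb}_{\mathbb{R}^2}\otimes\mathsf{Leb}_{k+V+C'}=\mathsf{Leb}_{\mathbb{R}^d}$. The displacement is at most $\frac{3\sqrt5}2+\sqrt{d-2}$. A translation by $(u,0)$ translates each independent stationary pair $(\xi^{(k)},q^{(k)})$ by $u$ and preserves the joint law. For a translation by $(0,v)$, write $V+v=V'+\kappa$ with $V'\in C'$ and $\kappa\in\mathbb{Z}^{d-2}$; then $V'$ is uniform and, given $V$, the family reindexed by $k\mapsto k-\kappa$ has the same law. So $(\Xi,\mathbf{q})$ is stationary. Since $k+V\in C'$ only for $k=0$, we have $\Xi(A\times C')=\xi^{(0)}(A)$ for Borel $A\subset\mathbb{R}^2$; with $A=[0,1)^2$ this gives unit intensity. Thus $\mathsf{Wass}_\infty<\infty$.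

Let $A$ be as in Theorem~\ref{thm:main}(ii) and $A'=A\times C'$. The exterior $\Xi_{A'^c}$ consists of the layers $k\ne0$ and of the part of layer $0$ outside $A$, so it is a measurable function of $\xi^{(0)}_{A^c}$ and of $Y=(V,(\xi^{(k)})_{k\ne0})$, and $Y$ is independent of $\xi^{(0)}$. If $\Xi$ were number-rigid, we would have $\xi^{(0)}(A)=G(\xi^{(0)}_{A^c},Y)$ almost surely for a measurable $G$. By Fubini's theorem this would hold almost surely with $Y$ replaced by some fixed value, and then $\operatorname{Var}(\xi^{(0)}(A)\mid\xi^{(0)}_{A^c})=0$ almost surely, in contradiction with Theorem~\ref{thm:main}(ii).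
\end{proof}

For $d\ge3$ and finite $p$ the Poisson process already serves. It does not serve for $p=\infty$: with positive probability it has no point in $B_{M+1}$, and then the Lebesgue mass of $B_1$ must travel farther than $M$.

\section{The spectral measure near the origin}\label{sec:spectral}

In this section $C$ denotes finite constants that may change from line to line. We use twice that a nonzero $f\in C_c^\infty(\mathbb{R}^2)$ with $f\ge0$ has $\hat f(0)>0$, so that $|\hat f|\ge c>0$ on some ball $B_\delta$.

\subsection*{A sufficient condition for rigidity}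
A single dilate $\phi(2^{-j}\cdot)$ of a bump function has variance of order $16^j\sigma(B_{2^{-j}})$, which under the hypothesis of Theorem~\ref{thm:spec}(a) may be as large as $j$. But different scales feel different frequencies, so for a convex combination $\sum_jw_j\phi(2^{-j}\cdot)$ one may hope for a variance of order $\sum_jjw_j^2$. Under the constraint $\sum_{j=N}^Mw_j=1$, the Cauchy--Schwarz inequality shows that this sum is smallest for $w_j$ proportional to $1/j$, with value $1/\sum_{j=N}^Mj^{-1}$, which tends to $0$ as $M\to\infty$. With a power $\alpha>1$ of the logarithm, the minimum of $\sum_jj^\alpha w_j^2$ is $1/\sum_{j=N}^Mj^{-\alpha}$, which does not.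

\begin{proof}[Proof of Theorem~\ref{thm:spec}(a)]
We first bound $\sigma$ at high frequencies. Take $f,c,\delta$ as above and $\kappa\in\mathbb{R}^2$. The functions $f_1=f\cos(\kappa\cdot x)$ and $f_2=f\sin(\kappa\cdot x)$ satisfy $|\hat f_1(k)|^2+|\hat f_2(k)|^2=\frac12\big(|\hat f(k-\kappa)|^2+|\hat f(k+\kappa)|^2\big)$, and each has variance at most $\mathbb{E}(\int f\,\mathrm{d}\xi)^2<\infty$. By \eqref{eq:bartlett}, $\frac12c^2\sigma(\kappa+B_\delta)\le2\,\mathbb{E}(\int f\,\mathrm{d}\xi)^2$ for all $\kappa$. Covering $B_r$ by $Cr^2$ balls of radius $\delta$ gives $\sigma(B_r)\le Cr^2$ for $r\ge1$. With the hypothesis, the annuli $\mathcal{A}_i=\{2^{-i-1}<|k|\le2^{-i}\}$, $i\in\mathbb{Z}$, satisfy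
\begin{equation}\label{eq:annuli}
\sigma(\mathcal{A}_i)\le Ci\,16^{-i}\quad(i\ge1),\qquad\sigma(\mathcal{A}_i)\le C4^{-i}\quad(i\le0),\qquad\sigma(\{0\})=0 .
\end{equation}

Let $\phi\in C_c^\infty(\mathbb{R}^2)$ with $\phi=1$ on $B_1$; then $|\hat\phi(k)|\le C(1+|k|)^{-3}$. Let $A$ be bounded and fix $N\ge1$ with $A\subset B_{2^N}$. For $M>N$ put
\[
H=\sum_{j=N}^M\frac1j,\qquad w_j=\frac1{jH},\qquad f_M=\sum_{j=N}^Mw_j\,\phi(2^{-j}\cdot),
\]
so that $f_M=1$ on $A$. For $k\in\mathcal{A}_i$,
\[
|\hat f_M(k)|\le\sum_{j=N}^Mw_j4^j|\hat\phi(2^jk)|\le C\sum_{j=N}^Mw_j4^j\min\big(1,8^{i-j}\big).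
\]
The terms with $j\le i$ grow geometrically, since $w_{j+1}4^{j+1}/(w_j4^j)=\frac{4j}{j+1}\ge2$; the terms with $j\ge i$ decay geometrically with ratio at most $\frac12$, since $w_j$ decreases. So the sum is at most a constant times its term of index closest to $i$:
\[
|\hat f_M(k)|\le C\begin{cases}w_i4^i,&N\le i\le M,\\ w_M4^M,&i>M,\\ w_N4^N8^{i-N},&i<N.\end{cases}
\]
By \eqref{eq:bartlett} and \eqref{eq:annuli}, $\operatorname{Var}(\int f_M\,\mathrm{d}\xi)$ is at most $C$ times the sum of the following four terms:
\begin{align*}
N\le i\le M:&\quad\sum_{i=N}^Mw_i^2\,16^i\cdot i\,16^{-i}=\frac1{H^2}\sum_{i=N}^M\frac1i=\frac1H,\\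
i>M:&\quad w_M^2\sum_{i>M}i\,16^{M-i}\le Cw_M^2M\le\frac C{H^2},\\
1\le i<N:&\quad w_N^2\sum_{i=1}^{N-1}16^{N-i}\,64^{i-N}\,i=w_N^2\sum_{i=1}^{N-1}i\,4^{i-N}\le w_N^2N\le\frac1{H^2},\\
i\le0:&\quad w_N^2\,16^N64^{-N}\sum_{i\le0}64^i4^{-i}\le w_N^2\sum_{i\le0}16^i\le\frac2{H^2}.
\end{align*}
As $M\to\infty$ with $N$ fixed, $H\to\infty$ and the variance tends to $0$. Lemma~\ref{lem:linear} applies with $c_M=\mathbb{E}\int f_M\,\mathrm{d}\xi$.
\end{proof}

\subsection*{A non-rigid process with small fluctuations}
We shall see that level $n$ contributes about $\tau_n^2$ to the variance, so we want $\tau_n$ as small as \eqref{eq:H} allows. Uniform laws have $1-a_n\ge\frac1{3\tau_n}$ and require $\sum1/\tau_n<\infty$, because of the jump at the ends of the range. The best law for a given range is found as follows. Let $m=2\tau+2$ and index $\{-\tau,\dots,\tau\}$ by $i=j+\tau+1\in\{1,\dots,m-1\}$. With $x_i=\sqrt{\lambda(j)}$, a unit vector, the affinity $\sum_ix_ix_{i+1}$ is half the quadratic form of the adjacency matrix of a path with $m-1$ vertices. The numbers $s_i=\sin\frac{\pi i}m$ satisfy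
\begin{equation}\label{eq:eigen}
s_0=s_m=0,\qquad s_{i-1}+s_{i+1}=2\cos\tfrac\pi m\;s_i ,
\end{equation}
so $(s_i)_{1\le i\le m-1}$ is a positive eigenvector, and by the Perron--Frobenius theorem it maximizes the form. This dictates the choice of $\lambda_n$ below.

\begin{proof}[Proof of Theorem~\ref{thm:spec}(b)]
For $n\ge20$ let $\tau_n=\lceil n^{(1+\varepsilon)/2}\rceil\le n$ and
\[
\lambda_n(j)=\frac1{\tau_n+1}\cos^2\Big(\frac{\pi j}{2\tau_n+2}\Big),\qquad|j|\le\tau_n .
\]
With $m=2\tau_n+2$ and $i=j+\tau_n+1$ we have $s_i=\sin(\frac{\pi j}m+\frac\pi2)=\cos\frac{\pi j}m$, so $\lambda_n(j)=\frac2ms_i^2$. Since $\sum_{i=0}^{m-1}s_i^2=\frac m2-\frac12\sum_{i=0}^{m-1}\cos\frac{2\pi i}m=\frac m2$, $\lambda_n$ is a symmetric probability law, and by \eqref{eq:eigen}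
\[
a_n=\frac2m\sum_{i=1}^{m-2}s_is_{i+1}=\frac1m\sum_{i=1}^{m-1}s_i(s_{i-1}+s_{i+1})=\cos\frac\pi{2\tau_n+2}>0 .
\]
Thus $1-a_n\le\frac{\pi^2}{8\tau_n^2}\le\frac{\pi^2}8n^{-1-\varepsilon}$ is summable, \eqref{eq:H} holds, and Proposition~\ref{prop:general} gives all conclusions of Theorem~\ref{thm:main}. The counts $\xi(A)$ are bounded, so $\sigma$ is defined.

Fix $f,c,\delta$ as at the start of the section, with support in $B_L$, and let $f_R=f(\cdot/R)$, $R\ge2$. Constants now depend only on $f$ and $\varepsilon$. All squares, stations, tiles and the measure $\rho$ of Section~\ref{sec:transport} are translated by $U$, and $\langle f_R\rangle_Q$ is the average of $f_R$ over $S_Q$. Since $\rho-\mathsf{Leb}$ has density $D_Q2^{-n}$ on $S_Q$, which has area $2^n$,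
\[
\int f_R\,\mathrm{d}\xi-\int f_R\,\mathrm{d}x=I_1+I_2,\qquad I_1=\sum_{T\text{ tile}}\Big(f_R(x_T)-\int_Tf_R\,\mathrm{d}\rho\Big),\qquad I_2=\sum_QD_Q\langle f_R\rangle_Q ,
\]
where $x_T$ is the center of $T$.

\emph{The term $I_1$.} On a tile $T$, $\rho$ is the uniform probability, with barycenter $x_T$. In Taylor's formula at $x_T$ the linear term integrates to zero, so the summand is at most $C\|D^2f_R\|_\infty\le CR^{-2}$ in modulus. Tiles have bounded diameter and area at least $\frac23$, so at most $CR^2$ of them meet $B_{LR}$. Hence $|I_1|\le C$.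

\emph{The term $I_2$.} Finitely many cells meet $B_{LR}$, so only finitely many averages $\langle f_R\rangle_Q$ are nonzero, and which ones depends only on $(o,U)$. Each $J_Q$ appears in $D_Q$ with sign $+$ and in $D_{Q^*}$ with sign $-$, so
\[
I_2=\sum_{Q\text{ of level}\,\ge20}J_Q\Delta_Q,\qquad\Delta_Q=\langle f_R\rangle_Q-\langle f_R\rangle_{Q^*}.
\]
Given $(o,U)$, this is a finite sum with deterministic coefficients, and the $J_Q$ are independent, centered by symmetry, and bounded by $\tau_n$ at level $n$. So $\mathbb{E}[I_2^2\mid o,U]\le\sum_n\tau_n^2\sum_{Q\text{ of level }n}\Delta_Q^2$. Both $S_Q$ and $S_{Q^*}$ lie in $Q^*$, so $\Delta_Q=0$ unless $Q^*$ meets $B_{LR}$; this leaves at most $4(LR2^{-n}+2)^2$ squares $Q$ of level $n$. If $2^n\le R$, their number is at most $CR^24^{-n}$, and $|\Delta_Q|\le\|\nabla f_R\|_\infty\operatorname{diam}Q^*\le C2^n/R$; the level contributes at most $C\tau_n^2$. If $2^n>R$, their number is at most $C$, and a strip of width $1$ and height at least $2^n$ meets $B_{LR}$ in area at most $2LR$, so $|\Delta_Q|\le CR2^{-n}$; the level contributes at most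 $C\tau_n^2R^24^{-n}$. Let $n_0$ be the least integer with $2^{n_0}>R$, so that $n_0\le C(1+\log R)$. Using $\tau_n^2\le4n^{1+\varepsilon}$ and $(n_0+l)^{1+\varepsilon}\le n_0^{1+\varepsilon}(1+l)^2$,
\[
\mathbb{E}I_2^2\le C\sum_{n<n_0}n^{1+\varepsilon}+C\sum_{l\ge0}(n_0+l)^{1+\varepsilon}4^{-l}\le Cn_0^{2+\varepsilon}.
\]

Therefore $\operatorname{Var}(\int f_R\,\mathrm{d}\xi)\le2\,\mathbb{E}I_1^2+2\,\mathbb{E}I_2^2\le C(1+\log R)^{2+\varepsilon}$. On $B_{\delta/R}$ we have $|\hat f_R(k)|=R^2|\hat f(Rk)|\ge cR^2$, so \eqref{eq:bartlett} gives $c^2R^4\sigma(B_{\delta/R})\le C(1+\log R)^{2+\varepsilon}$. Taking $R=\delta/r$ with $r\to0$ proves the claim.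
\end{proof}

\begin{thebibliography}{9}

\bibitem{DVJ}
Daley and Vere-Jones, \emph{An Introduction to the Theory of Point Processes}, Vol.~I.

\bibitem{DD}
David Dereudre and Rafa\"el Digneaux, \emph{Rigidity of one-dimensional point processes via optimal transport}, arXiv:2510.17257 (2025).

\end{thebibliography}
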